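\title{The expected distance to the base in the fixed point forest}

\begin{abstract}
Shuffle a deck of cards numbered $1,\dots,n$. As long as the top card $k$ is not $1$, remove it and reinsert it at position $k$. The number $R_n$ of steps until card $1$ is on top is the distance from a uniformly random permutation to the base of its tree in the fixed point forest. We prove that $\mathbf{E}R_n=\frac{2^n}{n}\bigl(c+O(1/n)\bigr)$, with an explicit error bound, where $c$ is the sum of an explicit series and $0.1088<c<0.1120$. To leading order the mean comes from the decks in which card $1$ starts at the bottom; for these decks we find the limit law of $R_n/2^n$, and from it the asymptotics of the tail and of the moments of $R_n$. The proof attaches a counter to every card and shows that the counters decide which card is on top.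
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathfrak{S}_n$ be the set of permutations of $\{1,\dots,n\}$, written in one-line notation $\pi(1)\pi(2)\dots\pi(n)$, and think of $\pi$ as a deck of cards with $\pi(1)$ on top. If the top card $k=\pi(1)$ is not $1$, we \emph{pop} it: we remove it and reinsert it so that it occupies position $k$. The cards at positions $2,\dots,k$ move up by one, and no other card moves. Write $\pi'$ for the resulting deck; for example, $3142\mapsto1432$. The \emph{fixed point forest} $F_n$ is the graph on $\mathfrak{S}_n$ with an edge from $\pi$ to $\pi'$ for every $\pi$ with $\pi(1)\ne1$. It is known (McKinley) that $F_n$ is a rooted forest whose roots, called \emph{bases}, are the permutations with $\pi(1)=1$, and that repeated popping leads from any permutation to the base of its tree.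

Let $\pi_n$ be uniformly random in $\mathfrak{S}_n$, and let $R_n$ be the distance from $\pi_n$ to the base of its tree, that is, the number of pops needed to bring card $1$ to the top. We answer the following question, which comes from the paper of Johnson, Schilling, and Slivken~\cite{JSS}: \emph{what is the leading-order behavior of $\mathbf{E}R_n$ as $n\to\infty$?}

For $n=2$ the only edge is $21\mapsto12$, so $\mathbf{E}R_2=\frac12$. For $n=3$ the bases are $123$ and $132$, and the edges are $312\mapsto123$ and $231\mapsto321\mapsto213\mapsto123$, so $\mathbf{E}R_3=\frac{1+3+2+1}{6}=\frac76$. The longest path starts from the deck with card $1$ at the bottom, and this is the first hint. Let $J$ be the position of card $1$ in $\pi_n$; it is uniform on $\{1,\dots,n\}$. We shall see in Proposition~\ref{prop:J} that $R_n\le2^{J-1}-1$, with equality for the deck $23\dots n1$. Averaging over $J$ gives $\mathbf{E}R_n<2^n/n$. One might now guess that, given $J=j$, the mean of $R_n$ is a fixed fraction of $2^j$, so that $J=n,n-1,n-2,\dots$ contribute the terms of a geometric series. This gives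 the right order of magnitude for the wrong reason: the whole event $\{J<n\}$ accounts for only a fraction $O(1/n)$ of the mean.

When $J=n$, there is a moment at which every card other than $1$ has been popped at least once. From then on the deck counts down in binary: the number of remaining steps is $\sum_{k=2}^{n-1}x_k2^{k-2}$ for certain digits $x_k\in\{0,1\}$, one for each card. If the digits were fair coins, this would give $\mathbf{E}R_n\sim\frac1n\,2^n\sum_{a\ge1}2^{-a-2}\cdot\frac12=\frac{2^n}{8n}$. The digits are not fair coins. The limit law of the leading digits $x_{n-1},x_{n-2},\dots$ is given by the following recursion, in which $b$ stands for the card $n-b$ and $r$ for the number of cards that have not yet been popped.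

Let $e_0,e_1,e_2,\dots$ be independent, with $e_b$ uniform on $\{0,1,\dots,b\}$. Put $z_b^{(r)}=e_b$ for $r\ge\max(b,1)$, and for $r\ge2$ let
\begin{equation}\label{eq:rec}
P_b^{(r)}=\sum_{j<b}N_j^{(r)},\qquad
N_b^{(r)}=\Bigl\lfloor\frac{z_b^{(r)}+P_b^{(r)}}{r}\Bigr\rfloor,\qquad
z_b^{(r-1)}=\bigl(z_b^{(r)}+P_b^{(r)}\bigr)\bmod r,
\end{equation}
where $u\bmod r$ is the residue of $u$ in $\{0,\dots,r-1\}$. These quantities are computed for $b=0,1,2,\dots$ in turn and, for fixed $b$, with $r$ decreasing. In words, each $b$ holds a number, initially $e_b$; in round $r$ it gains one unit whenever a smaller index fires, and it fires, at the cost of $r$ units, as often as it can. For $r>b$ the value $z_b^{(r-1)}$ is prescribed twice, and the two prescriptions agree: by induction on $b$ we have $N_j^{(r)}=0$ for all $j<b$, so $P_b^{(r)}=0$, and since $e_b\le b<r$, the recursion gives $N_b^{(r)}=0$ and $z_b^{(r-1)}=e_b$. This also shows that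
\begin{equation}\label{eq:zero}
N_b^{(r)}=0\ \text{ for } r>b,\qquad P_b^{(r)}=0\ \text{ for } r\ge b .
\end{equation}
Let $\varepsilon_b=z_b^{(1)}\in\{0,1\}$, a function of $e_0,\dots,e_b$, and let $q_b=\mathbf{P}(\varepsilon_b=1)$. Define
\[
Y=\sum_{a\ge1}\frac{\varepsilon_a}{2^{a+2}}\in\Bigl[0,\frac14\Bigr],\qquad
c=\mathbf{E}Y=\sum_{a\ge1}\frac{q_a}{2^{a+2}}
=\sum_{a\ge1}\frac{1}{2^{a+2}\,(a+1)!}\sum_{\substack{(e_0,\dots,e_a)\\0\le e_b\le b}}\varepsilon_a(e_0,\dots,e_a).
\]

\begin{theorem}\label{thm:mean}
For all $n\ge2$,
\[
\Bigl|\frac{n}{2^n}\,\mathbf{E}R_n-c\Bigr|\le\frac{110}{n-1}+2^{-n}+n(n-1)2^{-n-1}.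
\]
Hence $\mathbf{E}R_n\sim c\,\dfrac{2^n}{n}$, and more precisely $\mathbf{E}R_n=\dfrac{2^n}{n}\bigl(c+O(1/n)\bigr)$.
\end{theorem}

Truncating the series for $c$ after the term $a=K$ gives an error of at most $\sum_{a>K}2^{-a-2}=2^{-K-2}$, so $c$ can be computed to any accuracy. We do not claim an elementary closed form for it.

\begin{proposition}\label{prop:c}
We have $q_1=\frac12$, $q_2=\frac13$, $q_3=\frac5{12}$, $q_4=\frac{13}{30}$, $q_5=\frac49$, $q_6=\frac{397}{840}$, and $0.1088<c<0.1120$.
\end{proposition}

The random variable $Y$ describes more than the mean. Call $y$ a \emph{continuity point} of the law of $Y$ if $\mathbf{P}(Y=y)=0$, and recall that $X_n\to Y$ \emph{in law} means $\mathbf{P}(X_n\le y)\to\mathbf{P}(Y\le y)$ at every continuity point $y$.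

\begin{theorem}\label{thm:law}
As $n\to\infty$:
\begin{enumerate}
\item[(i)] conditionally on $J=n$, $R_n/2^n\to Y$ in law;
\item[(ii)] $n\,\mathbf{P}(R_n\ge y2^n)\to\mathbf{P}(Y\ge y)$ at every continuity point $y>0$ of the law of $Y$;
\item[(iii)] $\mathbf{E}R_n^p\sim\mathbf{E}[Y^p]\,2^{pn}/n$ for every real $p\ge1$.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:counters} and~\ref{sec:stages} are deterministic: they replace the deck by a system of counters and cut the process into stages. Section~\ref{sec:early} bounds the expected number of steps outside the binary countdown, Section~\ref{sec:digits} identifies the leading digits of the countdown, and Section~\ref{sec:proofs} deduces the two theorems. Section~\ref{sec:constant} proves Proposition~\ref{prop:c}. Throughout, ``ahead'' means nearer the top and ``behind'' nearer the bottom, and $\mathbf{E}[X;A]$ denotes $\mathbf{E}[X\mathbf{1}_A]$.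

\section{Counters}\label{sec:counters}

Fix a deck $\pi\in\mathfrak{S}_n$ with card $1$ at position $J$, pop until card $1$ is on top, and let $R$ be the number of pops. We first record why the process stops.

\begin{lemma}\label{lem:stop}
$R\le2^{n-1}-1$.
\end{lemma}

\begin{proof}
For a deck $\sigma$ let $\Phi(\sigma)=\sum2^{i-2}$, the sum over all $i\ge2$ with $\sigma(i)=i$, so that $0\le\Phi\le2^{n-1}-1$. Popping $k$ makes $k$ a fixed point, which it was not before because it was on top; this adds $2^{k-2}$ to $\Phi$. Positions greater than $k$ are untouched, so only fixed points in $\{2,\dots,k-1\}$ can be destroyed, and this subtracts at most $2^{k-2}-1$. Thus $\Phi$ increases by at least $1$ at every step.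
\end{proof}

The potential $\Phi$ can jump by more than $1$, so it bounds $R$ only from above. To count the steps exactly we must know which card is on top at each time, and we want to know it without following all positions.

A card is \emph{seen} once it has been popped, and \emph{unseen} before; card $1$ is always unseen. A pop of an unseen card is \emph{fresh}, and a pop of a seen card is a \emph{re-pop}. A pop changes the relative order of two cards only if one of them is the popped card, which is seen afterwards. Hence the unseen cards keep their original order, the fresh pops take the cards in the original order, and whenever exactly $r$ cards are unseen they form the set $U_r$ of the last $r$ cards of $\pi$. When card $1$ reaches the top it is the first unseen card, so exactly the first $J-1$ cards of $\pi$ are ever popped. Finally, a card moves away from the top only when it is itself popped, so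
\begin{equation}\label{eq:pos}
\text{a seen card $k$ has position at most $k$.}
\end{equation}
For a seen card $k$ define, at each time,
\begin{align*}
x_k&=\text{number of pops of cards larger than $k$ since the last pop of $k$ (the \emph{counter}),}\\
V_k&=\text{number of unseen cards smaller than $k$ (the \emph{threshold}).}
\end{align*}
Since card $1$ is unseen, $V_k\ge1$. Call a seen card $k$ \emph{ready} if $x_k=V_k$.

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|ccccc}
time & deck & unseen cards & $6$ & $5$ & $4$ & $3$ & $2$\\ \hline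
$0$ & $456231$ & $4,5,6,2,3,1$ & -- & -- & -- & -- & --\\
$1$ & $562431$ & $5,6,2,3,1$ & -- & -- & $0/3$ & -- & --\\
$2$ & $624351$ & $6,2,3,1$ & -- & $0/3$ & $1/3$ & -- & --\\
$3$ & $243516$ & $2,3,1$ & $0/3$ & $1/3$ & $2/3$ & -- & --\\
$4$ & $423516$ & $3,1$ & $0/2$ & $1/2$ & $\mathbf{2/2}$ & -- & $0/1$\\
$5$ & $235416$ & $3,1$ & $0/2$ & $1/2$ & $0/2$ & -- & $\mathbf{1/1}$\\
$6$ & $325416$ & $3,1$ & $0/2$ & $1/2$ & $0/2$ & -- & $0/1$\\
$7$ & $253416$ & $1$ & $0/1$ & $\mathbf{1/1}$ & $0/1$ & $0/1$ & $\mathbf{1/1}$\\
$8$ & $523416$ & $1$ & $0/1$ & $\mathbf{1/1}$ & $0/1$ & $0/1$ & $0/1$\\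
$9$ & $234156$ & $1$ & $0/1$ & $0/1$ & $\mathbf{1/1}$ & $\mathbf{1/1}$ & $\mathbf{1/1}$
\end{tabular}
\caption{The first nine pops from the deck $456231$. The column of a seen card $k$ shows counter and threshold as $x_k/V_k$, in bold when the card is ready.}\label{tab:ex}
\end{table}

\begin{example}\label{ex:six}
Table~\ref{tab:ex} follows the deck $456231$, and three things can be seen in it. First, at every time the top card is the smallest ready card, or the first unseen card if no card is ready. Second, from time $7$ on only card $1$ is unseen, and the counters $x_6x_5x_4x_3x_2$ read $01001$, $01000$, $00111$: they count down from $9$ in binary. Indeed the process continues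
\[
234156\mapsto324156\mapsto243156\mapsto423156\mapsto231456\mapsto321456\mapsto213456\mapsto123456
\]
and stops at time $7+9=16$. Third, the leading digits at time $7$ are easy to trace back. At time $3$ each of the cards $6,5,4$ has been popped once, and its counter is the number of larger cards that follow it in the original deck: $0,1,2$. The thresholds of these cards then drop together. When they reach $2$, card $4$ becomes ready and its counter is reset. This is recursion~\eqref{eq:rec} with $(e_0,e_1,e_2)=(0,1,2)$, which gives $(\varepsilon_0,\varepsilon_1,\varepsilon_2)=(0,1,0)$.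
\end{example}

The first observation holds for every deck. The top card is described by what lies ahead of it, so the proof relates $x_k$ and $V_k$ to two counts that depend on positions: for a seen card $k$, let $A_k$ be the number of cards larger than $k$ ahead of $k$, and let $B_k$ be the number of unseen cards smaller than $k$ behind $k$.

\begin{lemma}[Counter lemma]\label{lem:counter}
At every time, every seen card $k$ satisfies $A_k+x_k=B_k$; in particular $x_k\le V_k$. If some card is ready, the top card is the smallest ready card. Otherwise the top card is the first unseen card.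
\end{lemma}

\begin{proof}
Just after a pop of $k$ we have $x_k=0$, and $k$ is at position $k$. There are $k-1$ cards ahead of $k$ and $k-1$ cards smaller than $k$; removing from both counts the smaller cards ahead of $k$ shows that $A_k$ equals the number of smaller cards behind $k$. A seen card $j<k$ has position at most $j<k$ by~\eqref{eq:pos}, so it is ahead of $k$. Hence all smaller cards behind $k$ are unseen, and $A_k=B_k$. This is the step that uses the rule ``card $k$ goes to position $k$''.

Now let $m\ne k$ be popped while the seen card $k$ is at position $p$; by~\eqref{eq:pos}, $p\le k$. Only $m$ changes its order relative to other cards, and $m$ was ahead of $k$. If $m>k$, then $m>p$, so $k$ moves to position $p-1$ and $m$ lands behind it: $A_k$ drops by $1$ and $x_k$ rises by $1$. If $m<k$, neither $A_k$ nor $x_k$ changes. In both cases $B_k$ does not change, because $m$ is not counted before the pop (it is ahead of $k$) or after it (it is seen). So $A_k+x_k=B_k$ persists until the next pop of $k$, and $x_k\le B_k\le V_k$.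

If $k$ is ready, then $A_k+V_k=B_k\le V_k$, so $A_k=0$ and $B_k=V_k$: no larger card and no smaller unseen card is ahead of $k$. Conversely, a seen card $j$ on top has $A_j=0$ and $B_j=V_j$, so it is ready.

Suppose that some card $k$ is ready. An unseen top card would be ahead of $k$ and either larger than $k$, or smaller and unseen; both are excluded. So the top card $j$ is seen, hence ready, and $j\le k$ for every ready $k$ because $A_k=0$. Thus $j$ is the smallest ready card. If no card is ready, the top card is not seen, so it is the first unseen card.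
\end{proof}

\section{Stages}\label{sec:stages}

Thresholds change only at fresh pops, so we cut the process there. \emph{Stage $r$} consists of the times at which exactly $r$ cards are unseen. The stages $r=n,n-1,\dots,n-J+1$ occur; equivalently, stage $r$ occurs if and only if $1\in U_r$. At the last time of a stage an unseen card is on top, and at all earlier times of the stage a seen card is on top. Let $L_r$ be the number of re-pops during stage $r$, with $L_r=0$ if the stage does not occur; also $L_n=0$. Counting fresh pops and re-pops separately,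
\begin{equation}\label{eq:decomp}
R=(J-1)+\sum_{r=1}^{n}L_r .
\end{equation}
In Example~\ref{ex:six}, $L_2=2$, $L_1=9$, the other $L_r$ vanish, and $R=5+2+9$.

The order of the re-pops within a stage is complicated, but their numbers are not, because every counter obeys a balance equation.

\begin{lemma}\label{lem:stage}
Fix a stage that occurs. For a seen card $k$ let $M_k$ be the number of pops of $k$ during the stage, let $Q_k=\sum_{j>k}M_j$ \textup{(}sum over seen $j$\textup{)}, and let $x_k^{\mathrm{in}}$ and $x_k^{\mathrm{out}}$ be the counter of $k$ at the first and at the last time of the stage. Then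
\begin{equation}\label{eq:stage}
M_k=\Bigl\lfloor\frac{x_k^{\mathrm{in}}+Q_k}{V_k}\Bigr\rfloor,\qquad
x_k^{\mathrm{out}}=\bigl(x_k^{\mathrm{in}}+Q_k\bigr)\bmod V_k,\qquad
M_k\le1+\frac{Q_k}{V_k}.
\end{equation}
\end{lemma}

\begin{proof}
The threshold $V_k$ is constant during the stage. By Lemma~\ref{lem:counter}, a seen card is ready when it is popped, so each pop of $k$ takes $x_k$ from $V_k$ to $0$; each pop of a larger card adds $1$. Hence $x_k^{\mathrm{out}}=x_k^{\mathrm{in}}+Q_k-V_kM_k$. At the last time the top card is unseen, so no card is ready and $0\le x_k^{\mathrm{out}}\le V_k-1$. This is division with remainder of $x_k^{\mathrm{in}}+Q_k$ by $V_k$. The inequality follows from $x_k^{\mathrm{in}}\le V_k$.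
\end{proof}

Go through the seen cards of a stage in decreasing order, and let $X$ be the number of re-pops of the cards visited so far. On reaching $k$ we have $X=Q_k$, and the inequality in~\eqref{eq:stage} bounds the new total by $1+(1+1/V_k)X$. We use two cases:
\begin{equation}\label{eq:growth}
X_{\mathrm{new}}+1\le2(X+1)\ \text{ always},\qquad
X_{\mathrm{new}}+2\le\tfrac32(X+2)\ \text{ if }V_k\ge2 .
\end{equation}
A card with threshold $1$ can double the total, while a card with a larger threshold multiplies it by about $\frac32$ at most. The first case gives the bound announced in the introduction.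

\begin{proposition}\label{prop:J}
For every deck, $R\le2^{J-1}-1$. Equality holds for the deck $23\dots n1$, for which $L_{n-s}=2^{s-1}-1$ for $1\le s\le n-1$.
\end{proposition}

\begin{proof}
In stage $n-s$ with $1\le s\le J-1$ there are $s$ seen cards. No card larger than the largest of them has ever been popped, so that card has $x^{\mathrm{in}}=Q=0$ and $M=0$. Applying the first case of~\eqref{eq:growth} to the other $s-1$ cards gives $L_{n-s}+1\le2^{s-1}$, and $R=\sum_{s=1}^{J-1}(L_{n-s}+1)\le2^{J-1}-1$ by~\eqref{eq:decomp}. For the deck $23\dots n1$ the seen cards in stage $n-s$ are $2,\dots,s+1$, all with threshold $1$. Every stage therefore ends with all counters $0$, and the fresh pop of $s+1$ raises the counters of $2,\dots,s$ to $1$. So $M_k=1+Q_k$ for $2\le k\le s$, and equality holds in each use of~\eqref{eq:growth}.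
\end{proof}

In stage $1$, which occurs exactly when $J=n$, all thresholds equal $1$ and the count is exact.

\begin{lemma}[Binary countdown]\label{lem:binary}
Let $J=n\ge2$, and let $x_2^*,\dots,x_n^*$ be the counters at the first time of stage $1$. Then $x_k^*\in\{0,1\}$, $x_n^*=0$, and
\[
L_1=\sum_{k=2}^{n}x_k^*\,2^{k-2}=2^n\sum_{a=1}^{n-2}\frac{x_{n-a}^*}{2^{a+2}} .
\]
\end{lemma}

\begin{proof}
In stage $1$ the cards $2,\dots,n$ are seen and $V_k=1$, so $x_k\in\{0,1\}$, and $k$ is ready if and only if $x_k=1$. There is no card larger than $n$, so $x_n=0$. By Lemma~\ref{lem:counter}, a re-pop takes the smallest $k$ with $x_k=1$; it turns $x_k$ into $0$, turns $x_2=\dots=x_{k-1}=0$ into $1$, and leaves the other counters alone. So $\sum_kx_k2^{k-2}$ changes by $-2^{k-2}+(2^{k-2}-1)=-1$. The stage ends when no card is ready, that is, when the sum is $0$.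
\end{proof}

\section{Stages with at least two unseen cards}\label{sec:early}

From now on the deck is the uniform permutation $\pi_n$, $n\ge2$. Let $S_n=R_n-L_1$ be the number of steps outside the binary countdown; if $J<n$, these are all the steps. For a fixed deck $S_n$ need not be small: for $23\dots n1$, Proposition~\ref{prop:J} gives $S_n=2^{n-2}$, about half of $R_n$. There the unseen cards other than $1$ are always larger than all seen cards, so all thresholds are $1$. In a random deck the unseen cards are typically not the largest ones, many thresholds are at least $2$, and the second case of~\eqref{eq:growth} saves a factor $\frac34$ per card.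

\begin{proposition}\label{prop:early}
Let $\delta_n=n2^{-n}\,\mathbf{E}S_n$. Then $0\le\delta_n\le\dfrac{108}{n-1}+\dfrac{n(n-1)}{2^{n+1}}$.
\end{proposition}

\begin{proof}
Let $2\le r\le n$, suppose that $1\in U_r$, and let $w$ be the second smallest element of $U_r$. A seen card $k>w$ has $V_k\ge2$, since $1$ and $w$ are unseen. Of the $n-w$ cards larger than $w$, exactly $r-2$ are unseen, so there are $m=n-w-(r-2)$ such seen cards, and the second case of~\eqref{eq:growth}, started from $X=0$, bounds their total $X$ by $X+2\le2(3/2)^m$. The remaining seen cards are the $w-2$ cards $2,\dots,w-1$, and the first case of~\eqref{eq:growth} gives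
\[
L_r\le2^{w-2}\cdot2\Bigl(\frac32\Bigr)^{n-w-r+2}
=\frac98\,2^n\Bigl(\frac34\Bigr)^{n-w}\Bigl(\frac23\Bigr)^{r}.
\]
To avoid the law of $w$, bound $(3/4)^{n-w}$ by the sum of $(3/4)^{n-u}$ over all $u\in U_r\setminus\{1\}$. We have $\mathbf{P}(1\in U_r)=r/n$. Given the position of card $1$ among the last $r$ positions, a card $u\ge2$ is uniform on the other $n-1$ positions, of which $r-1$ are among the last $r$; so $\mathbf{P}(u\in U_r\mid1\in U_r)=\frac{r-1}{n-1}$. Since $\sum_{u\le n}(3/4)^{n-u}=4$ and $L_r=0$ unless $1\in U_r$,
\[
\mathbf{E}L_r\le\frac rn\cdot\frac98\,2^n\Bigl(\frac23\Bigr)^r\cdot\frac{4(r-1)}{n-1}.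
\]
From $\sum_{r\ge2}r(r-1)t^r=2t^2/(1-t)^3$, which equals $24$ at $t=\frac23$, we get
\[
\sum_{r\ge2}\mathbf{E}L_r\le\frac98\cdot4\cdot24\cdot\frac{2^n}{n(n-1)}=\frac{108\cdot2^n}{n(n-1)}.
\]
By~\eqref{eq:decomp}, $S_n=(J-1)+\sum_{r\ge2}L_r$, and $\mathbf{E}(J-1)=\frac{n-1}2$. Multiply by $n2^{-n}$.
\end{proof}

A stage $r\ge2$ is long only if two cards are in prescribed short ranges: card $1$ must be among the last $r$ cards, and so must a card close to $n$. Each condition costs a factor of order $1/n$. Stage $1$ pays only the first.

\section{The leading digits of the countdown}\label{sec:digits}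

In this section we condition on $J=n$. Then $\pi_n(1)\dots\pi_n(n-1)$ is a uniform arrangement of $2,\dots,n$, and all stages occur. By Lemma~\ref{lem:binary} the digit $x^*_{n-a}$ has weight $2^{-a-2}$ in $L_1/2^n$, so we need the digits of the largest cards. The counter of a card is driven only by larger cards; the smaller cards enter through the threshold alone. So the largest cards form a closed system as soon as we know their thresholds.

Say that card $n-b$ has \emph{label} $b$, for $0\le b\le n-2$, and let $e_b$ be the number of labels smaller than $b$ that appear after label $b$ in $\pi_n$.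

\begin{lemma}\label{lem:code}
Given $J=n$, the variables $e_0,\dots,e_{n-2}$ are independent, and $e_b$ is uniform on $\{0,\dots,b\}$.
\end{lemma}

\begin{proof}
Build the arrangement of the labels by inserting $0,1,2,\dots$ in turn. Label $b$ goes into one of the $b+1$ slots determined by the labels $0,\dots,b-1$, the slots correspond bijectively to the values $e_b\in\{0,\dots,b\}$, and later insertions do not change $e_b$. So the map from arrangements to $(e_0,\dots,e_{n-2})\in\prod_b\{0,\dots,b\}$ is a bijection, and the image of the uniform law is uniform on the product.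
\end{proof}

Adjoin independent variables $e_b$, uniform on $\{0,\dots,b\}$, for $b\ge n-1$. The sequence $(e_b)_{b\ge0}$ then has the law required in Section~\ref{sec:intro}, and $\varepsilon_b$ and $Y$ are defined on the same probability space as the deck.

The thresholds of the labels $0,\dots,a$ are known if none of these labels is near the bottom of the deck. For $1\le a\le n-2$ let $G_a$ be the event that none of the labels $0,\dots,a$ is at one of the $a$ positions $n-a,\dots,n-1$ of $\pi_n$.

\begin{lemma}\label{lem:digits}
Let $1\le a\le n-2$. On $\{J=n\}\cap G_a$ we have $x^*_{n-b}=\varepsilon_b$ for all $b\le a$. Moreover $\mathbf{P}(G_a^c\mid J=n)\le\frac{a(a+1)}{n-1}$.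
\end{lemma}

\begin{proof}
Each of the $a+1$ labels is at each of the $a$ positions with conditional probability $\frac1{n-1}$, and the union bound gives the second claim.

Assume $J=n$ and $G_a$. Call the cards with labels $0,\dots,a$ \emph{large}; they are the cards $k\ge n-a$. All $a+1$ cards of $U_{a+1}$ are smaller than $n-a$: card $1$ because $n-a\ge2$, and the others by $G_a$.

\emph{Stages $r\ge a+1$.} All cards of $U_{a+1}$ are unseen, so every seen large card has threshold at least $a+1$. We claim that no large card is re-popped in these stages. Otherwise consider the first such re-pop, of label $b\le a$. By Lemma~\ref{lem:counter} its counter equals its threshold, which is at least $a+1$. But the counter counts pops of the $b$ smaller labels, each popped at most once so far, so it is at most $b\le a$, a contradiction. At the end of stage $a+1$ the unseen set is $U_{a+1}$, so every large card has been popped exactly once, in the original order, and label $b$ has counter $e_b$.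

\emph{Fresh pops.} For $2\le r\le a+1$, the fresh pop that ends stage $r$ takes a card of $U_{a+1}$, which is smaller than all large cards and does not change their counters. In particular stage $a$ starts with label $b$ having counter $e_b=z_b^{(a)}$, for all $b\le a$.

\emph{Stages $r=a,a-1,\dots,2$.} Suppose that stage $r$ starts with counters $z_b^{(r)}$, $b\le a$. All $r$ unseen cards are smaller than the large cards, so $V_{n-b}=r$ for $b\le a$. The cards larger than $n-b$ are the labels $j<b$, all seen, so $Q_{n-b}=\sum_{j<b}M_{n-j}$. Comparing \eqref{eq:stage} with~\eqref{eq:rec} and inducting on $b$ gives $Q_{n-b}=P_b^{(r)}$, $M_{n-b}=N_b^{(r)}$ and $x_{n-b}^{\mathrm{out}}=z_b^{(r-1)}$. Hence stage $r-1$ starts with counters $z_b^{(r-1)}$.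

By induction, stage $1$ starts with counters $z_b^{(1)}=\varepsilon_b$.
\end{proof}

The deck $456231$ of Example~\ref{ex:six} satisfies $G_2$, and no deck with fewer than six cards does, since three labels must fit into the first $n-3$ positions. The hypothesis $G_a$ cannot be dropped: the deck $23\dots n1$ with $n\ge4$ has $e_2=2$ and so $\varepsilon_2=e_2\bmod2=0$, whereas $x^*_{n-2}=1$ by the proof of Proposition~\ref{prop:J}.

The probability of $G_a^c$ grows like $a^2/n$, while the weight of the digit decays like $2^{-a}$. Using the event $G_a$ for the $a$-th digit only, we can sum over all digits at once.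

\begin{proposition}\label{prop:couple}
$\displaystyle\mathbf{E}\bigl[\,\bigl|2^{-n}L_1-Y\bigr|\;\big|\;J=n\bigr]\le\frac2{n-1}+2^{-n}$.
\end{proposition}

\begin{proof}
Both $x^*_{n-a}$ and $\varepsilon_a$ lie in $\{0,1\}$, and they agree on $G_a$. By Lemma~\ref{lem:binary},
\[
\bigl|2^{-n}L_1-Y\bigr|\le\sum_{a=1}^{n-2}2^{-a-2}\,\mathbf{1}_{G_a^c}+\sum_{a\ge n-1}2^{-a-2}.
\]
The last sum is $2^{-n}$. By Lemma~\ref{lem:digits} and $\sum_{a\ge1}a(a+1)t^a=2t/(1-t)^3$, which equals $8$ at $t=\frac12$, the first sum has conditional expectation at most $\frac14\cdot\frac8{n-1}$.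
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:mean}]
Since $R_n=S_n+L_1$, $L_1=0$ unless $J=n$, and $\mathbf{P}(J=n)=\frac1n$,
\[
\frac n{2^n}\,\mathbf{E}R_n-c=\delta_n+\mathbf{E}\bigl[2^{-n}L_1-Y\;\big|\;J=n\bigr].
\]
Propositions~\ref{prop:early} and~\ref{prop:couple} give the inequality, whose right side is $O(1/n)$. Finally $\varepsilon_1=e_1$, so $q_1=\frac12$ and $c\ge q_1/8=\frac1{16}>0$; hence $\mathbf{E}R_n\sim c\,2^n/n$.
\end{proof}

The uniformity of $\pi_n$ entered through the law of $J$, the law of the sets $U_r$, the law of $(e_b)$, and the probability of $G_a$; everything else holds for each deck.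

\begin{proof}[Proof of Theorem~\ref{thm:law}]
Put $X_n=R_n/2^n$. We use two estimates. On $\{J<n\}$ we have $R_n=S_n$, so
\begin{equation}\label{eq:off}
n\,\mathbf{E}[X_n;J<n]\le\delta_n\to0 .
\end{equation}
On $\{J=n\}$ we have $|X_n-Y|\le2^{-n}S_n+|2^{-n}L_1-Y|$, and $\mathbf{E}[2^{-n}S_n\mid J=n]=n\,\mathbf{E}[2^{-n}S_n;J=n]\le\delta_n$, so
\begin{equation}\label{eq:on}
\eta_n:=\mathbf{E}\bigl[\,|X_n-Y|\;\big|\;J=n\bigr]\le\delta_n+\frac2{n-1}+2^{-n}\to0 .
\end{equation}

(i) Let $y$ be real and $\theta>0$. Markov's inequality, $\mathbf{P}(Z\ge\theta)\le\mathbf{E}Z/\theta$ for $Z\ge0$, shows that $|X_n-Y|<\theta$ outside an event of conditional probability at most $\eta_n/\theta$. Therefore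
\[
\mathbf{P}(Y\ge y+\theta)-\frac{\eta_n}\theta
\le\mathbf{P}(X_n>y\mid J=n)\le\mathbf{P}(X_n\ge y\mid J=n)
\le\mathbf{P}(Y\ge y-\theta)+\frac{\eta_n}\theta .
\]
Let $n\to\infty$ and then $\theta\to0$. The outer terms tend to $\mathbf{P}(Y>y)$ and $\mathbf{P}(Y\ge y)$, which are equal at a continuity point $y$. So both middle terms tend to this common value, and passing to complements in the first of them gives~(i).

(ii) We have $n\,\mathbf{P}(X_n\ge y)=\mathbf{P}(X_n\ge y\mid J=n)+n\,\mathbf{P}(X_n\ge y,\,J<n)$. The first term tends to $\mathbf{P}(Y\ge y)$ by the proof of~(i). The second is at most $\delta_n/y$ by Markov's inequality and~\eqref{eq:off}; this is where $y>0$ is used.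

(iii) By Lemma~\ref{lem:stop}, $0\le X_n\le1$. For $p\ge1$ and $s,t\in[0,1]$ we have $s^p\le s$ and, by the mean value theorem, $|s^p-t^p|\le p|s-t|$. Since $n\,\mathbf{E}X_n^p=\mathbf{E}[X_n^p\mid J=n]+n\,\mathbf{E}[X_n^p;J<n]$, estimates \eqref{eq:off} and~\eqref{eq:on} give $|n\,\mathbf{E}X_n^p-\mathbf{E}Y^p|\le p\eta_n+\delta_n\to0$. The limit is positive because $\mathbf{P}(Y\ge\frac18)\ge q_1=\frac12$.
\end{proof}

At $y=0$ statement (ii) fails, since then its left side equals $n$.

\section{The constant}\label{sec:constant}

We first bound all $q_a$, and then compute $q_1,\dots,q_6$ by hand.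

\begin{lemma}\label{lem:q}
Let $a\ge1$. For every choice of $e_0,\dots,e_{a-1}$, the map $e_a\mapsto\varepsilon_a$ takes both values $0$ and $1$. Hence $\frac1{a+1}\le q_a\le\frac a{a+1}$.
\end{lemma}

\begin{proof}
The numbers $P_a^{(r)}$ depend only on $e_0,\dots,e_{a-1}$. With these fixed, $e_a\mapsto\varepsilon_a$ is the composition, for $r=a,\dots,2$, of the maps $z\mapsto(z+P_a^{(r)})\bmod r$ from $\{0,\dots,r\}$ to $\{0,\dots,r-1\}$. Each map is onto, because $r+1$ consecutive integers cover all residues modulo $r$. So each value of $\varepsilon_a$ comes from at least one of the $a+1$ equally likely values of $e_a$.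
\end{proof}

\begin{remark}
Every $y$ is a continuity point of the law of $Y$. Indeed, given $e_0,\dots,e_{a-1}$, each value of $\varepsilon_a$ has probability at most $\frac a{a+1}$ by Lemma~\ref{lem:q}. So $(\varepsilon_1,\dots,\varepsilon_K)$ equals a given string with probability at most $\prod_{a\le K}\frac a{a+1}=\frac1{K+1}\to0$, and $y$ has at most two binary expansions.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:c}]
By~\eqref{eq:zero}, $\varepsilon_a$ is a function of $e_a$ and of the vector $P_a=(P_a^{(a-1)},\dots,P_a^{(2)})$, which is independent of $e_a$ and is updated by $P_{a+1}^{(r)}=P_a^{(r)}+N_a^{(r)}$. Since $N_0^{(r)}=N_1^{(r)}=0$ for $r\ge2$, the vector $P_a$ depends only on $e_2,\dots,e_{a-1}$. The \emph{weight} of a value of $P_a$ is the number of tuples $(e_2,\dots,e_{a-1})$ that produce it; the weights add up to $a!/2$. We write vectors as strings of digits. In round $2$ we use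
\[
\varepsilon_a=\bigl(z_a^{(2)}+P_a^{(2)}\bigr)\bmod2,\qquad
P_{a+1}^{(2)}=\varphi\bigl(P_a^{(2)},z_a^{(2)}\bigr),\qquad
\varphi(p,z)=p+\Bigl\lfloor\frac{z+p}2\Bigr\rfloor ,
\]
and for $z=0,1,2$ the values $\varphi(p,z)$ are $0,0,1$ $(p=0)$; $1,2,2$ $(p=1)$; $3,3,4$ $(p=2)$; $4,5,5$ $(p=3)$; $6,6,7$ $(p=4)$. As $z_a^{(2)}\in\{0,1,2\}$, it is odd only when it equals $1$.

\emph{The cases $a\le3$.} We have $\varepsilon_1=e_1$ and $\varepsilon_2=e_2\bmod2$, so $q_1=\frac12$ and $q_2=\frac13$. Next, $P_3^{(2)}=N_2^{(2)}=\mathbf{1}[e_2=2]$ is $0$ with weight $2$ and $1$ with weight $1$, and $z_3^{(2)}=e_3\bmod3$ equals $0,1,2,0$ for $e_3=0,\dots,3$. So $q_3=\frac23\cdot\frac14+\frac13\cdot\frac34=\frac5{12}$.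

\emph{The case $a=4$.} Here $P_4^{(3)}=\mathbf{1}[e_3=3]$. For $e_3=0,\dots,3$ the vector $P_4$ is $00,00,01,10$ if $P_3^{(2)}=0$, and $01,02,02,11$ if $P_3^{(2)}=1$. So $P_4=00,01,02,10,11$ have weights $4,3,2,2,1$, out of $12$. For $e_4=0,\dots,4$ we have $z_4^{(3)}=0,1,2,3,0$, and $z_4^{(2)}$ equals $0,1,2,0,0$ if $P_4^{(3)}=0$ and $1,2,0,1,1$ if $P_4^{(3)}=1$. The number of $e_4$ with $\varepsilon_4=1$ is the number with $z_4^{(2)}=1$ if $P_4^{(2)}$ is even, and $5$ minus it otherwise. The update gives the following table.
\[
\begin{array}{c|c|c|ccccc}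
P_4&\text{weight}&\#\{e_4:\varepsilon_4=1\}&\multicolumn{5}{c}{P_5\ \text{for}\ e_4=0,\dots,4}\\ \hline
00&4&1&000&000&001&010&100\\
01&3&4&001&002&002&011&101\\
02&2&1&003&003&004&013&103\\
10&2&3&010&011&020&020&110\\
11&1&2&012&012&021&022&112
\end{array}
\]
Thus $q_4=\frac{4+12+2+6+2}{60}=\frac{13}{30}$.

\emph{The case $a=5$.} Split $P_5$ into the pair $\alpha=P_5^{(4)}P_5^{(3)}$ and $p=P_5^{(2)}$. Rounds $5,4,3$ depend only on $\alpha$ and $e_5$. The next table lists $z_5^{(2)}$ and, after the semicolon, the triple $P_6^{(5)}P_6^{(4)}P_6^{(3)}$.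
\begin{equation}\label{eq:tabfive}
\begin{array}{c|cccccc}
\alpha&e_5=0&1&2&3&4&5\\ \hline
00&0;000&1;000&2;000&0;001&0;010&0;100\\
01&1;001&2;001&0;002&1;002&1;011&1;101\\
02&2;002&0;003&1;003&2;003&2;012&2;102\\
10&1;010&2;010&0;011&0;020&1;020&1;110\\
11&2;011&0;012&1;012&1;021&2;021&2;111
\end{array}
\end{equation}
For instance, take $\alpha=11$ and $e_5=3$. Round $5$ gives $N=0$, $z=3$; round $4$ divides $3+1$ by $4$ and gives $N=1$, $z=0$; round $3$ divides $0+1$ by $3$ and gives $N=0$, $z=1$. The triple is $(0,\,1+1,\,1+0)$. The numbers of $e_5$ with $z_5^{(2)}=1$ in the five rows are $1,4,1,3,2$; the number with $\varepsilon_5=1$ is this number if $p$ is even and $6$ minus it if $p$ is odd. The table below collects the weights of $P_5$, out of $60$, from the case $a=4$; the resulting count of $\varepsilon_5=1$; and, for later use, the signed sums $W_\alpha(z)=\sum_p\mathrm{weight}(\alpha p)\,(-1)^{\varphi(p,z)}$.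
\[
\begin{array}{c|ccccc|c|ccc}
\alpha&p=0&1&2&3&4&\text{count of }\varepsilon_5=1&W_\alpha(0)&W_\alpha(1)&W_\alpha(2)\\ \hline
00&8&7&6&4&2&16\cdot1+11\cdot5=71&1&7&-1\\
01&6&5&2&2&0&8\cdot4+7\cdot2=46&1&7&-1\\
02&4&1&1&0&0&5\cdot1+1\cdot5=10&2&4&-2\\
10&4&3&0&2&0&4\cdot3+5\cdot3=27&3&5&-3\\
11&2&0&1&0&0&3\cdot2+0\cdot4=6&1&1&-1
\end{array}
\]
For $p=0,\dots,4$ the signs $(-1)^{\varphi(p,z)}$ are $+,-,-,+,+$ for $z=0$, then $+,+,-,-,+$ for $z=1$, and $-,+,+,-,-$ for $z=2$; for example, $W_{00}(1)=8+7-6-4+2=7$. The counts add up to $160$, so $q_5=\frac{160}{360}=\frac49$.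

\emph{The case $a=6$.} Listing all values of $P_6$ can be avoided by working with signs. Let $\Delta$ be the sum of $(-1)^{z_6^{(2)}}$ over $e_6=0,\dots,6$; it is a function of $P_6^{(5)}$, $P_6^{(4)}$ and $P_6^{(3)}\bmod3$. Averaging $(-1)^{\varepsilon_6}=(-1)^{P_6^{(2)}}(-1)^{z_6^{(2)}}$ over $e_6$ first gives
\[
7(1-2q_6)=\mathbf{E}\bigl[(-1)^{P_6^{(2)}}\Delta\bigr]=\frac1{360}\sum_\alpha\sum_{e_5=0}^5\Delta\cdot W_\alpha\bigl(z_5^{(2)}\bigr),
\]
because $\Delta$ and $z_5^{(2)}$ depend only on $(\alpha,e_5)$, and $P_6^{(2)}=\varphi(p,z_5^{(2)})$. By table~\eqref{eq:tabfive}, five pairs $P_6^{(5)}P_6^{(4)}$ occur. We have $z_6^{(5)}=0,1,2,3,4,5,0$ for $e_6=0,\dots,6$, and $\Delta$ equals $7$ minus twice the number of $e_6$ with $z_6^{(3)}+P_6^{(3)}\equiv1\pmod3$.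
\[
\begin{array}{c|c|ccc}
P_6^{(5)}P_6^{(4)}&z_6^{(3)}\ \text{for}\ e_6=0,\dots,6&\multicolumn{3}{c}{\Delta\ \text{for}\ P_6^{(3)}\equiv0,1,2}\\ \hline
00&0,1,2,3,0,0,0&5&-3&5\\
01&1,2,3,0,1,1,1&-1&3&5\\
02&2,3,0,1,2,2,2&5&3&-1\\
10&1,2,3,0,0,1,1&1&1&5\\
11&2,3,0,1,1,2,2&3&3&1
\end{array}
\]
Each entry of table~\eqref{eq:tabfive} now gives one product $\Delta\cdot W_\alpha(z_5^{(2)})$; the entry $1;021$ in row $11$, for example, gives $3\cdot1$.
\[
\begin{array}{c|rrrrrr|r}
\alpha&e_5=0&1&2&3&4&5&\text{sum}\\ \hline
00&5&35&-5&-3&-1&1&32\\
01&-21&3&5&35&21&7&50\\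
02&-10&10&20&-10&-10&-10&-10\\
10&-5&3&9&15&25&15&62\\
11&-3&5&5&3&-3&-3&4
\end{array}
\]
The total is $138$, so $q_6=\frac12-\frac1{14}\cdot\frac{138}{360}=\frac{397}{840}$.

\emph{Bounds on $c$.} The first six terms of the series add up to
\[
\frac1{16}+\frac1{48}+\frac5{384}+\frac{13}{1920}+\frac1{288}+\frac{397}{215040}=\frac{69959}{645120}=0.10844\ldots
\]
Let $\tau=\sum_{a\ge7}\frac{2^{-a-2}}{a+1}>\frac1{4096}+\frac1{9216}+\frac1{20480}>0.0004$. By Lemma~\ref{lem:q} the remaining terms add up to at least $\tau$ and at most $\sum_{a\ge7}2^{-a-2}-\tau=\frac1{256}-\tau$. Hence $c>0.10844+0.0004>0.1088$ and $c<0.10845+0.00391-0.0004<0.1120$.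
\end{proof}

\begin{thebibliography}{9}

\bibitem{JSS}
Tobias Johnson, Anne Schilling, and Erik Slivken,
\emph{Local limit of the fixed point forest},
arXiv:1605.09777 (2016).

\end{thebibliography}
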